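# Every Polish group is a quotient of a closed group of unitaries, and $\mathcal U(\mathcal H)$ has a universal orbit equivalence relation

## 1. Sequences that differ by a null sequence

Call two real sequences $x,y\in\mathbb R^{\mathbb N}$ equivalent if $x_n-y_n\to 0$. The classes are the orbits of a group: the Banach space $c_0$, regarded as an additive group, acts on $\mathbb R^{\mathbb N}$ by translation, continuously, and $x,y$ are equivalent iff $y=v+x$ for some $v\in c_0$. Both $c_0$ and $\mathbb R^{\mathbb N}$ are *Polish*, that is, separable and completely metrizable.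

Let $\mathcal H$ be the separable infinite-dimensional Hilbert space and $\mathcal U(\mathcal H)$ its unitary group with the strong operator topology, which is a Polish group. Can our relation be obtained from $\mathcal U(\mathcal H)$ instead of $c_0$? The obvious plan is to find $c_0$ inside $\mathcal U(\mathcal H)$ as a closed subgroup. We shall see that this is impossible, and that a detour through $\ell^1$ repairs it. First, two textbook tools.

**Fact 1.1 (Schoenberg, the direction we need).** Say that a kernel $d$ on a set $S$ is of *negative type* if $d(p,q)=\|f(p)-f(q)\|^2$ for some map $f$ from $S$ to a real Hilbert space. Then $e^{-d}$ is a positive definite kernel. Indeed $e^{-d(p,q)}=e^{-\|f(p)\|^2}e^{-\|f(q)\|^2}e^{2\langle f(p),f(q)\rangle}$. Pointwise powers of a positive definite kernel are positive definite by the Schur product theorem, so $e^{2\langle f(p),f(q)\rangle}=\sum_n (2\langle f(p),f(q)\rangle)^n/n!$ is positive definite, and multiplying by $a(p)a(q)$ with $a=e^{-\|f\|^2}$ keeps it so.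

**Fact 1.2 (GNS).** Let $\Gamma$ be a group and $d$ a left-invariant kernel of negative type on it. There are a unitary representation $\lambda$ of $\Gamma$ on a Hilbert space $H_0$ and a unit vector $\xi$ such that the span of $\lambda(\Gamma)\xi$ is dense in $H_0$ and $\langle\lambda(q)\xi,\lambda(p)\xi\rangle=e^{-d(p,q)}$. Consequently
$$\|\lambda(xg)\xi-\lambda(g)\xi\|^2=2-2e^{-d(g,xg)}\qquad(x,g\in\Gamma).\tag{1.1}$$
If $\Gamma$ is countable, $H_0$ is separable. Since unitaries are isometric and $\lambda(\Gamma)\xi$ has dense span, the sets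
$$\{k:\ \|k\lambda(g_i)\xi-\lambda(g_i)\xi\|<\varepsilon,\ i\le m\},\qquad g_1,\dots,g_m\in\Gamma,\ \varepsilon>0,\tag{1.2}$$
form a neighborhood base at $1$ in $\mathcal U(H_0)$.

If $H_0$ is separable, then $k\mapsto k\oplus 1$ embeds $\mathcal U(H_0)$ topologically in $\mathcal U(H_0\oplus\ell^2)\cong\mathcal U(\mathcal H)$. The image is closed, because it consists of the unitaries that fix $\ell^2$ pointwise. So a closed subgroup of $\mathcal U(H_0)$ is, up to isomorphism, a closed subgroup of $\mathcal U(\mathcal H)$.

**The group $\ell^1$ is a closed subgroup of $\mathcal U(\mathcal H)$.** For $s\in\mathbb R$ let $f(s)\in L^2(\mathbb R)$ be the indicator function of the interval between $0$ and $s$. Checking the cases of equal and of opposite signs, $\|f(s)-f(t)\|^2=|s-t|$. Summing over coordinates, $\|a-b\|_1=\sum_v\|f(a_v)-f(b_v)\|^2$ is a kernel of negative type on $\ell^1$, and it is translation-invariant. Take $\lambda,\xi,H_0$ from Fact 1.2. The map $a\mapsto\lambda(a)\xi$ is continuous, so $H_0$ is separable. If $\lambda(a_n)\to1$ then $e^{-\|a_n\|_1}=\langle\lambda(a_n)\xi,\xi\rangle\to1$,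 so $a_n\to0$. Conversely, if $a_n\to 0$ then for each $b\in\ell^1$ the distance in the exponent of (1.1) is $\|(a_n+b)-b\|_1=\|a_n\|_1\to0$, so $\lambda(a_n)\to1$. Thus $\lambda$ is a topological embedding. Its image is a Polish subgroup of a Polish group, and such subgroups are closed.

Note the point at which commutativity entered: translating $b$ by $a_n$ moves it by $\|a_n\|_1$, *independently of $b$*.

**The group $c_0$ is a quotient of $\ell^1$.** Let $D_1$ be a countable dense subset of the unit ball of $c_0$, and let $S:\ell^1(D_1)\to c_0$, $S(a)=\sum_{v\in D_1}a_v v$. Given $\|x\|\le1$, pick $v_1\in D_1$ with $\|x-v_1\|\le\frac12$. Then $2(x-v_1)$ is in the unit ball, so pick $v_2\in D_1$ with $\|2(x-v_1)-v_2\|\le\frac12$, and so on. This gives $x=\sum_{n\ge1}2^{-(n-1)}v_n$, hence $x=S(a)$ with $\|a\|_1\le2$. So $S$ is onto and open.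

Through $S$ the group $\ell^1(D_1)$ acts on $\mathbb R^{\mathbb N}$ by $a\cdot x=S(a)+x$, *with the same orbits as $c_0$*. Our equivalence relation is an orbit equivalence relation of a closed subgroup of $\mathcal U(\mathcal H)$, although $c_0$ itself is not available:

**Proposition 1.3.** *The additive group $c_0$ is not isomorphic, as a topological group, to a subgroup of the unitary group of a Hilbert space.*

*Proof.* Suppose $\iota$ is such an embedding. The set $\{\|x\|<1\}$ contains the preimage of a basic strong neighborhood of $1$. So there are unit vectors $\zeta_1,\dots,\zeta_m$ and $\eta>0$ such that the continuous function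
$$N(x)=\tfrac12\sum_{j\le m}\|\iota(x)\zeta_j-\zeta_j\|^2=\sum_{j\le m}\bigl(1-\operatorname{Re}\langle\iota(x)\zeta_j,\zeta_j\rangle\bigr)$$
satisfies $N(x)\ge\eta$ whenever $\|x\|\ge1$. By continuity at $0$ there is an integer $M\ge1$ such that, with $r=1/(2M)$, $N(x)\le\eta/8$ whenever $\|x\|\le r$.

Fix $n$ and let $e_1,\dots,e_n$ be the first unit vectors. The spectral theorem for the commuting unitaries $\iota(re_1),\dots,\iota(re_n)$ gives a positive measure $\mu$ of mass $m$ on $[-\pi,\pi)^n$ with $N(\sum k_ire_i)=\int(1-\cos\sum k_i\theta_i)\,d\mu$ for $k\in\mathbb Z^n$. For $k\in\{\pm1\}^n$ this is at most $\eta/8$. The average of $\cos\sum k_i\theta_i$ over all sign vectors is $\prod\cos\theta_i$, so $\int(1-\prod\cos\theta_i)\,d\mu\le\eta/8$. Hence $B=\{\prod\cos\theta_i<\frac12\}$ has $\mu(B)\le\eta/4$. Off $B$ we have $\frac14\le\prod(1-\sin^2\theta_i)\le e^{-\sum\sin^2\theta_i}$, so $\sum_i\sin^2\theta_i\le\log4$. Since $e_i=2M\,re_i$, $1-\cos2M\theta=2\sin^2M\theta$ and $|\sin M\theta|\le M|\sin\theta|$,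
$$n\eta\le\sum_{i\le n}N(e_i)=\int\sum_{i\le n}2\sin^2(M\theta_i)\,d\mu\le 2M^2m\log4+2n\cdot\tfrac\eta4 .$$
So $n\eta/2\le2M^2m\log4$ for every $n$, which is absurd. $\square$

So some Polish groups do not embed in $\mathcal U(\mathcal H)$, but at least one of them is a quotient of a closed subgroup. What happens if $c_0$ is replaced by an arbitrary Polish group?

## 2. Orbit relations, reductions, and the two theorems

For a continuous action of a Polish group $G$ on a Polish space $X$, let $E_G^X$ be the *orbit equivalence relation*: $x\,E_G^X\,y$ iff $y=g\cdot x$ for some $g\in G$. We use the same notation for a Borel action on a standard Borel space.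

**Definition (Borel reducibility).** An equivalence relation $E$ on $X$ is *Borel reducible* to $F$ on $Y$ if there is a Borel map $f:X\to Y$ with $x\,E\,x'\iff f(x)\,F\,f(x')$. For example, for $\mathbb Z$ acting on $\mathbb R$ by translation, $x\mapsto x-\lfloor x\rfloor$ reduces $E^{\mathbb R}_{\mathbb Z}$ to equality on $\mathbb R$.

**Definition (universality).** An orbit equivalence relation $E$ is *universal for orbit equivalence relations induced by Polish group actions* if $E_H^Y$ is Borel reducible to $E$ for every Polish group $H$ and every continuous action of $H$ on a Polish space $Y$.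

The question, taken from Lupini and Panagiotopoulos, "Games orbits play and obstructions to Borel reducibility" (arXiv:1612.08284, 2016), is: *can an action of the unitary group induce an orbit equivalence relation which is universal in this sense?* The answer is yes. A *topological quotient* of $K$ means a group $G$ with a continuous open surjective homomorphism $K\to G$.

**Theorem A.** *Every Polish group $G$ is a topological quotient of a closed subgroup of $\mathcal U(\mathcal H)$: there are a closed subgroup $K\le\mathcal U(\mathcal H)$ and a continuous open surjective homomorphism $\Phi:K\to G$.*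

**Theorem B.** *There is a compact Polish space $X$ with a continuous action of $\mathcal U(\mathcal H)$ such that $E_H^Y$ is Borel reducible to $E^X_{\mathcal U(\mathcal H)}$ for every Polish group $H$ and every Polish $H$-space $Y$.*

Theorem B will follow from Theorem A in the way the example suggests: pull the action of $H$ back to $K$, pass from $K$ to $\mathcal U(\mathcal H)$, and use a single compact space that contains all Borel actions of $\mathcal U(\mathcal H)$ (Sections 9 and 10). Theorem A, the noncommutative version of $\ell^1\to c_0$, takes up Sections 3 to 8.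

## 3. The weighted word metric on a free group, and where it breaks

Fix a Polish group $G$, a compatible left-invariant metric $d_G$ (it exists by Birkhoff–Kakutani), and a countable dense set $D\subseteq G$ with $1\in D$.

In place of $\ell^1(D_1)$ one would naturally take a free group. Let $F$ be free on generators $t_u$ ($u\in D$), let $\pi:F\to G$ send $t_u$ to $u$, and choose weights $\delta_u>0$ with $\delta_u\ge d_G(1,u)$. The Cayley graph of $F$, with edges $\{x,xt_u\}$ of weight $\delta_u$, is a tree. Let $\Delta(p,q)$ be the finite set of edges on the geodesic from $p$ to $q$, and $d(p,q)$ its total weight.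

Several things are right. The metric $d$ is left-invariant. It dominates $d_G$: crossing one edge moves the image in $G$ by $d_G(\pi(x),\pi(x)u)=d_G(1,u)\le\delta_u$, so $d_G(\pi(p),\pi(q))\le d(p,q)$. And $d$ is of negative type: $\Delta(p,q)$ is the symmetric difference of $\Delta(p,1)$ and $\Delta(q,1)$, so $d(p,q)$ is the squared distance of their indicator functions in the weighted $\ell^2$ of edges. So we get $\lambda$ and $\xi$ from Fact 1.2, and could take for $K$ the strong closure of $\lambda(F)$.

Now let us test which $x\in F$ are close to $1$ in $K$. By (1.1) and (1.2), we need $d(g_i,xg_i)$ small for finitely many prescribed $g_i$. Fix $v\in D$, put $w=\delta_v$, and use only $g=1$ and $g=t_v$. If $d(1,x)<w$, the reduced word of $x$ does not contain $t_v^{\pm1}$. So if $x\ne1$, the word $t_v^{-1}xt_v$ is reduced, and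
$$d(t_v,xt_v)=d(1,t_v^{-1}xt_v)=2w+d(1,x)\ge2w .$$
Hence only $x=1$ satisfies both $d(1,x)<w$ and $d(t_v,xt_v)<w$. It follows that $\lambda$ is injective and $\lambda(F)$ is discrete, hence closed, so $K=\lambda(F)$ is countable. If $G$ is uncountable, no homomorphism maps $K$ onto $G$.

So conjugates are what breaks the attempt: in a noncommutative group $d(g,xg)=d(1,g^{-1}xg)$ depends on $g$. We can now write down what we want: a free group $F$ of countable rank, a homomorphism $\pi:F\to G$ and a left-invariant pseudometric $d$ on $F$ with

$$d \text{ is of negative type};\tag{3.1}$$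
$$d_G(\pi(p),\pi(q))\le d(p,q)\quad\text{for all }p,q\in F;\tag{3.2}$$
$$\begin{array}{l}\text{for all } g_1,\dots,g_m\in F,\ \varepsilon>0\text{ there is an open } U\ni1\text{ in }G\text{ such that each } u\in U\cap D\\ \text{is } \pi(x) \text{ for some } x\in F \text{ with } d(g_i,xg_i)<\varepsilon\text{ for all } i;\end{array}\tag{3.3}$$
$$D\subseteq\pi(F).\tag{3.4}$$

Requirements (3.2) and (3.3) do not contradict each other: (3.2) forces $d(g_i,xg_i)\ge d_G(\pi(g_i),u\pi(g_i))$ when $\pi(x)=u$, and the right side tends to $0$ as $u\to1$, because multiplication on the right by $\pi(g_i)$ is continuous.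

The plan is to add generators one at a time. Given $g_1,\dots,g_m$ in the group $\Gamma$ built so far and $u$ with $d_G(\pi(g_i),u\pi(g_i))\le\delta$, add a new generator $t$ with $\pi(t)=u$, and extend the pseudometric so that $d(g_i,tg_i)=\delta$ for all $i$ *simultaneously*. The difficulty is to do this and keep both negative type and the domination (3.2). The tool is a structure that records the edge sets $\Delta(p,q)$ rather than the numbers $d(p,q)$, together with a restriction on the finite sets allowed in place of $\{g_1,\dots,g_m\}$.

## 4. Walls and gates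

For a set $S$, $\mathrm{Fin}(S)$ is the $\mathbb F_2$-vector space of finite subsets of $S$; its addition $+$ is symmetric difference. We write $\sqcup$ for disjoint union.

**Definition (wall structure).** A *wall structure* on a countable group $\Gamma$ is a triple $(\mathcal W,\Delta,w)$, where $\mathcal W$ is a $\Gamma$-set, $\Delta:\Gamma\times\Gamma\to\mathrm{Fin}(\mathcal W)$, and $w:\mathcal W\to(0,\infty)$ is $\Gamma$-invariant, such that

* (W1) $\Delta(p,q)+\Delta(q,r)=\Delta(p,r)$;
* (W2) $\Delta(gp,gq)=g\,\Delta(p,q)$.

By (W1), $\Delta(p,p)=\emptyset$ and $\Delta(p,q)=\Delta(q,p)$. Think of $\Delta(p,q)$ as the set of walls that separate $p$ from $q$. Put $d(p,q)=\sum_{h\in\Delta(p,q)}w(h)$. Since the symmetric difference is contained in the union, this is a pseudometric, left-invariant by (W2). Since $\Delta(p,q)=\Delta(p,1)+\Delta(q,1)$,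
$$d(p,q)=\|1_{\Delta(p,1)}-1_{\Delta(q,1)}\|^2_{\ell^2(\mathcal W,w)},$$
so $d$ is of negative type, as (3.1) demands.

**Definition (gated set).** For $Y\subseteq\Gamma$ let $\mathcal W(Y)=\bigcup_{y,y'\in Y}\Delta(y,y')$, the walls that cut $Y$. A nonempty $Y$ is *gated* if every $p\in\Gamma$ has a *gate* in $Y$: a point $y\in Y$ with $\Delta(p,y)\cap\mathcal W(Y)=\emptyset$.

So one can travel from $p$ to $y$ without crossing any wall that cuts $Y$. A set with one point is gated, since $\mathcal W(\{y\})=\emptyset$. Left translates of gated sets are gated, by (W2).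

**Definition (good).** The structure is *good* if

* (W3) every finite subset of $\Gamma$ is contained in a finite gated set.

**Example 4.1.** Let $\Gamma=\langle s\rangle\cong\mathbb Z$, let $\mathcal W$ be the set of edges $\{s^i,s^{i+1}\}$ with all weights $1$, and $\Delta(s^m,s^n)$ the set of edges between $s^m$ and $s^n$. Then $d(s^m,s^n)=|m-n|$. For a finite $Y$, $\mathcal W(Y)$ is the set of all edges between the smallest and the largest element of $Y$. A point $p$ between these two can reach $Y$ without crossing $\mathcal W(Y)$ only if $p\in Y$; a point outside has the nearer extreme element as gate. So the finite gated sets are exactly the finite intervals. The set $\{1,s^2\}$ is not gated, because $s$ has no gate. Finite sets lie in intervals, so the structure is good.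

The trivial group with $\mathcal W=\emptyset$ also carries a good wall structure.

## 5. Adding one generator

**Lemma 1.** *Let $(\mathcal W,\Delta,w)$ be a good wall structure on $\Gamma$, with pseudometric $d$. Let $Y\ni1$ be a finite gated subset of $\Gamma$, let $\delta>0$, and let $\Gamma'=\Gamma*\langle t\rangle$ with $t$ of infinite order. There is a good wall structure $(\mathcal W',\Delta',w')$ on $\Gamma'$, with pseudometric $d'$, such that*

1. *$d'=d$ on $\Gamma$, and every gated subset of $\Gamma$ is gated in $\Gamma'$;*
2. *$d'(y,ty)=\delta$ for all $y\in Y$;*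
3. *if $\rho$ is a left-invariant pseudometric on $\Gamma'$ with $\rho\le d$ on $\Gamma$ and $\rho(y,ty)\le\delta$ for all $y\in Y$, then $\rho\le d'$ on $\Gamma'$.*

The geometric picture is this. The group $\Gamma'$ is a tree-like union of the cosets $x\Gamma$, each carrying a copy of the walls of $\Gamma$. Between $x\Gamma$ and $xt\Gamma$ we put a product "$xY\times[0,\delta]$" that joins $xy$ to $xty$ for every $y\in Y$. Crossing the product costs one new wall of weight $\delta$. To make the cost the same for all $y$, each wall that cuts $xY$ must continue through the product as the corresponding wall that cuts $xtY$: the two walls have to be identified.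

**Example 5.1.** Take $\Gamma=\langle s\rangle$ as in Example 4.1 and $Y=\{1,s\}$, and let $h=\{1,s\}$ be the edge that cuts $Y$. We identify $h$ with its translate $th$, and let $\epsilon$ be the new wall between $1$ and $t$. Then
$$\Delta'(s,ts)=\Delta'(s,1)+\Delta'(1,t)+\Delta'(t,ts)=\{h\}+\{\epsilon\}+\{th\}=\{\epsilon\},$$
so $d'(s,ts)=\delta$. The tree metric of Section 3 gives $\delta+2$ here.

**Example 5.2 (gatedness cannot be dropped).** Now take $Y=\{1,s^2\}$, which is not gated. The edge $h=\{1,s\}$ still cuts $Y$, so it is identified with $th$, and the same computation gives $d'(s,ts)=\delta$ although $s\notin Y$. This violates (3) for $\delta=\frac12$. In the symmetric group $S_3$ put $\pi(s)=(12)$, $\pi(t)=(13)$, and let $d_G$ be the left-invariant word metric in which $(12)$ costs $1$ and $(13)$ costs $\frac12$. Then $\rho(p,q)=d_G(\pi(p),\pi(q))$ satisfies $\rho\le d$ on $\Gamma$ and $\rho(1,t)=\frac12$, and also $\rho(s^2,ts^2)=\frac12$ because $\pi(s^2)=1$. But $\rho(s,ts)=d_G(1,(12)(13)(12))=d_G(1,(23))$. The transposition $(23)$ is odd and neither generator, so every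 word for it has at least three letters. A word with three letters and at most one occurrence of $(12)$ has cost at least $\frac32$ in any case. So $\rho(s,ts)\ge\frac32>\frac12=d'(s,ts)$.

*Proof of Lemma 1.* The gates will be used in exactly one place, Step 5, where they rule out cancellations like the last one.

**Step 1: the tree of cosets.** This step arranges the cosets of $\Gamma$ along a tree. Let $\mathcal T$ have vertex set $\Gamma'/\Gamma$ and edge set $\Gamma'$, where the edge $x\in\Gamma'$ joins $x\Gamma$ to $xt\Gamma$. The group $\Gamma'$ acts on $\mathcal T$ by left translation. We check that $\mathcal T$ is a tree.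

It is connected because $\Gamma\cup\{t\}$ generates $\Gamma'$. The edges at a vertex $z\Gamma$ are the edges $zg$, leading to $zgt\Gamma$, and the edges $zgt^{-1}$, leading to $zgt^{-1}\Gamma$, for $g\in\Gamma$. So an edge path that starts at $\Gamma$ runs through vertices $g_0t^{\varepsilon_1}g_1\cdots g_{i-1}t^{\varepsilon_i}\Gamma$ with $g_j\in\Gamma$ and $\varepsilon_j=\pm1$. When does it backtrack at the $i$-th vertex, that is, use the same edge twice in succession? Put $z=g_0t^{\varepsilon_1}\cdots g_{i-1}$. If $\varepsilon_i=1$, the incoming edge is $z$; the outgoing edge is $ztg_i$ (which is never $z$) or $ztg_it^{-1}$ (which is $z$ iff $g_i=1$). If $\varepsilon_i=-1$, the incoming edge is $zt^{-1}$; the outgoing edge is $zt^{-1}g_i$ (equal to $zt^{-1}$ iff $g_i=1$) or $zt^{-1}g_it^{-1}$ (never). So backtracking occurs exactly when $g_i=1$ and $\varepsilon_{i+1}=-\varepsilon_i$. For a path of length $n\ge1$ without backtracking, collect adjacent powers of $t$ (those separated by $g_i=1$, where the signs agree): the normal form theorem for free products shows $g_0t^{\varepsilon_1}\cdots g_{n-1}t^{\varepsilon_n}\notin\Gamma$,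 so the path is not closed. By equivariance the same holds for paths that start at any vertex. Hence $\mathcal T$ is a tree, and paths without backtracking are geodesics.

We regard vertices as subsets of $\Gamma'$. For the edge $e=x$ with endpoints $u=x\Gamma$ and $v=xt\Gamma$, put $Y_e^u=xY\subseteq u$ and $Y_e^v=xtY\subseteq v$. The points $xy$ and $xty$ ($y\in Y$) are said to *correspond over $e$*.

**Step 2: walls on each coset, and their identification.** This step copies the walls to all cosets, glues them as in the picture, and checks that the gluing does not collapse anything inside one coset.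

Let $\hat{\mathcal W}=\Gamma'\times_\Gamma\mathcal W$: its elements are classes $[x,h]$ with $x\in\Gamma'$, $h\in\mathcal W$ and $[x\gamma,h]=[x,\gamma h]$ for $\gamma\in\Gamma$, and $\Gamma'$ acts by $z[x,h]=[zx,h]$. It is the disjoint union of the sets $\mathcal W_v=\{[x,h]:h\in\mathcal W\}$ for $v=x\Gamma$, and for fixed $x$ the map $h\mapsto[x,h]$ is injective. For $p=xg$ and $q=xg'$ in $v$ (with $g,g'\in\Gamma$) put
$$\Delta_v(p,q)=[x,\Delta(g,g')]\subseteq\mathcal W_v .$$
Replacing $x$ by $x\gamma$ changes $g,g'$ to $\gamma^{-1}g,\gamma^{-1}g'$, and $[x\gamma,\gamma^{-1}\Delta(g,g')]=[x,\Delta(g,g')]$, so this is well defined. For $B\subseteq v$ let $\mathcal W_v(B)=\bigcup_{p,q\in B}\Delta_v(p,q)$. "Gated in $v$" refers to $\Delta_v$. By translation, each $Y_e^v$ is gated in $v$, and (W3) holds in each $v$.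

Let $\mathcal G$ be the graph on $\hat{\mathcal W}$ in which $[x,h]$ and $[xt,h]$ are joined, "over the edge $x$", for all $x\in\Gamma'$ and $h\in\mathcal W(Y)$. For an edge $e=x$ of $\mathcal T$ with endpoints $u=x\Gamma$ and $v=xt\Gamma$ we have $\mathcal W_u(Y_e^u)=[x,\mathcal W(Y)]$ and $\mathcal W_v(Y_e^v)=[xt,\mathcal W(Y)]$. So for any edge $e$ of $\mathcal T$ at a vertex $v$, an element $\eta\in\mathcal W_v$ has a neighbor over $e$ iff $\eta\in\mathcal W_v(Y_e^v)$, and then exactly one. In a shortest path of $\mathcal G$, two consecutive $\mathcal G$-edges therefore never lie over the same edge of $\mathcal T$: the second would return to the previous element. Thus shortest paths of $\mathcal G$ project to paths without backtracking in $\mathcal T$, i.e. to geodesics. Write $\eta\approx\eta'$ if $\eta,\eta'$ lie in one component of $\mathcal G$. Looking at a shortest path from $\eta$ to $\eta'$, we get: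

> (T) If $\eta\in\mathcal W_u$, $\eta'\in\mathcal W_v$ and $\eta\approx\eta'$, then: if $u=v$, then $\eta=\eta'$; if $u\ne v$ and $e$ is the first edge of the geodesic from $u$ to $v$, then $\eta\in\mathcal W_u(Y_e^u)$.

Put $\mathcal W_{\rm old}=\hat{\mathcal W}/{\approx}$. The group $\Gamma'$ acts on it, since it acts on $\mathcal G$ by automorphisms. By the first half of (T), each $\mathcal W_v$ embeds in $\mathcal W_{\rm old}$, and we regard it as a subset. The second half then says: *if $\theta\in\mathcal W_u\cap\mathcal W_v$ with $u\ne v$, then $\theta\in\mathcal W_u(Y_e^u)$ for $e$ the first edge from $u$ to $v$.* We identify $\mathcal W$ with $\mathcal W_\Gamma$ by $h\mapsto[1,h]$, which is $\Gamma$-equivariant.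

Finally let $\mathcal W'=\mathcal W_{\rm old}\sqcup\Gamma'$, where $\Gamma'$ is the edge set of $\mathcal T$ with left translation. Let $w'([x,h])=w(h)$ and $w'=\delta$ on the edge set. This is well defined, because $w$ is $\Gamma$-invariant and $\mathcal G$-edges preserve $h$; and $w'$ is $\Gamma'$-invariant.

**Step 3: the separating sets $\Delta'$.** This step defines $\Delta'$ algebraically, so that (W1) and (W2) are automatic. Let $\Lambda=\mathrm{Fin}(\mathcal W')$, a $\Gamma'$-module. On $\Gamma$ the map $g\mapsto\Delta(1,g)\in\Lambda$ is a 1-cocycle: $\Delta(1,gg')=\Delta(1,g)+\Delta(g,gg')=\Delta(1,g)+g\Delta(1,g')$. A 1-cocycle $c$ on a group is the same thing as a homomorphism $g\mapsto(c(g),g)$ into $\Lambda\rtimes\Gamma'$, and on a free product such homomorphisms can be prescribed on the factors. So there is a unique 1-cocycle $c:\Gamma'\to\Lambda$ with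
$$c(g)=\Delta(1,g)\ (g\in\Gamma),\qquad c(t)=\{1\},$$
where $1\in\Gamma'$ is the edge from $\Gamma$ to $t\Gamma$. Put $\Delta'(p,q)=p\,c(p^{-1}q)$. Then
$$\Delta'(p,q)+\Delta'(q,r)=p\bigl(c(p^{-1}q)+p^{-1}q\,c(q^{-1}r)\bigr)=p\,c(p^{-1}r)=\Delta'(p,r),$$
which is (W1), and $\Delta'(zp,zq)=zp\,c(p^{-1}q)=z\Delta'(p,q)$, which is (W2). On a vertex $v=x\Gamma$ nothing has changed: for $g,g'\in\Gamma$,
$$\Delta'(xg,xg')=xg\,\Delta(1,g^{-1}g')=x\,\Delta(g,g')=[x,\Delta(g,g')]=\Delta_v(xg,xg').$$
In particular $\Delta'=\Delta$ on $\Gamma$.

**Step 4: corresponding points are separated by one wall.** This gives (2). Let $y\in Y$. Since $1\in Y$, $\Delta(1,y)\subseteq\mathcal W(Y)$; and for $h\in\mathcal W(Y)$, $t[1,h]=[t,h]\approx[1,h]$. So $t\Delta(1,y)=\Delta(1,y)$ in $\Lambda$, and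
$$\Delta'(y,ty)=\Delta'(y,1)+\Delta'(1,t)+t\Delta'(1,y)=\Delta(y,1)+\{1\}+\Delta(1,y)=\{1\}.$$
Hence $d'(y,ty)=\delta$. By equivariance, *if $a,b$ correspond over the edge $e$, then $\Delta'(a,b)=\{e\}$.*

**Step 5: a decomposition without cancellation.** Here the gates do their work: they give a route between any two points on which no wall is crossed twice.

Let $v_0,\dots,v_n$ ($n\ge0$) be a geodesic of $\mathcal T$ with edges $e_1,\dots,e_n$, where $e_i$ joins $v_{i-1}$ and $v_i$, and let $p\in v_n$. Put $a_{n+1}=p$. For $i=n,n-1,\dots,1$, let $b_i\in Y_{e_i}^{v_i}$ be a gate of $a_{i+1}\in v_i$ in $Y_{e_i}^{v_i}$ (inside $v_i$), and let $a_i\in Y_{e_i}^{v_{i-1}}$ be the point that corresponds to $b_i$ over $e_i$. So we walk from $p$ back to $v_0$, in each coset to a gate, then across. For $i\ge1$ the set $\Delta'(b_i,a_{i+1})=\Delta_{v_i}(b_i,a_{i+1})$ is contained in $\mathcal W_{v_i}$ and, by the choice of the gate, disjoint from $\mathcal W_{v_i}(Y_{e_i}^{v_i})$. By (T), an element of $\mathcal W_{v_i}$ that also lies in $\mathcal W_{v'}$, where the geodesic from $v_i$ to $v'$ starts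 with $e_i$, belongs to $\mathcal W_{v_i}(Y_{e_i}^{v_i})$. Hence:

> (D1) For $i\ge1$: $\Delta'(b_i,a_{i+1})\cap\mathcal W_{v'}=\emptyset$ for every vertex $v'$ such that the geodesic from $v_i$ to $v'$ starts with $e_i$.

This applies to $v'=v_j$ for all $j<i$. So for every $q\in v_0$, the sets $\Delta'(q,a_1)\subseteq\mathcal W_{v_0}$, $\Delta'(b_i,a_{i+1})\subseteq\mathcal W_{v_i}$ and $\{e_i\}$ ($1\le i\le n$) are pairwise disjoint. Applying (W1) along $q,a_1,b_1,a_2,b_2,\dots,b_n,a_{n+1}=p$, with $\Delta'(a_i,b_i)=\{e_i\}$ by Step 4, we get

> (D2) $\displaystyle\Delta'(q,p)=\Delta'(q,a_1)\sqcup\bigsqcup_{i=1}^n\{e_i\}\sqcup\bigsqcup_{i=1}^n\Delta'(b_i,a_{i+1}).$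

Taking $q=a_1$ and using (D1) with $v'=v_0$, we also get
$$\Delta'(a_1,p)\cap\mathcal W_{v_0}=\emptyset.\tag{5.1}$$

**Step 6: assertion (1).** We have $d'=d$ on $\Gamma$, because $\Delta'=\Delta$ there and $\mathcal W\to\mathcal W_{\rm old}$ is injective and preserves weights. Let $Y_1$ be gated in $\Gamma$ and let $p\in\Gamma'$. Apply Step 5 to the geodesic from $v_0=\Gamma$ to the vertex of $p$, and let $y$ be a gate of $a_1\in\Gamma$ in $Y_1$. Then $\Delta'(p,y)\subseteq\Delta'(p,a_1)\cup\Delta(a_1,y)$. The first set is disjoint from $\mathcal W_\Gamma\supseteq\mathcal W(Y_1)$ by (5.1), the second is disjoint from $\mathcal W(Y_1)$ by the choice of $y$. So $y$ is a gate of $p$, and $Y_1$ is gated in $\Gamma'$.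

**Step 7: assertion (3).** Let $\rho$ be as in (3), $q\in v_0$ and $p\in v_n$. Since the union in (D2) is disjoint,
$$d'(q,p)=d'(q,a_1)+n\delta+\sum_{i=1}^nd'(b_i,a_{i+1}).$$
Each of the pairs $(q,a_1)$, $(b_i,a_{i+1})$ lies in one coset $x\Gamma$, and there $\rho(xg,xg')=\rho(g,g')\le d(g,g')=d'(xg,xg')$. Also $\rho(a_i,b_i)\le\delta$, since $\{a_i,b_i\}=\{xy,xty\}$ for some $x\in\Gamma'$, $y\in Y$. The triangle inequality for $\rho$ along $q,a_1,b_1,\dots,p$ gives $\rho(q,p)\le d'(q,p)$.

**Step 8: the new structure is good.** This makes the lemma iterable. Let $A\subseteq\Gamma'$ be finite and nonempty, and let $\mathcal T_0$ be a finite subtree of $\mathcal T$ that contains all vertices meeting $A$. For each vertex $v$ of $\mathcal T_0$ let $B_v\subseteq v$ be finite, gated in $v$, and contain $A\cap v$ and $Y_e^v$ for each edge $e$ of $\mathcal T_0$ at $v$; this exists by (W3) for $\Gamma$, translated. Let $B=\bigcup_{v\in\mathcal T_0}B_v\supseteq A$. We show that the finite set $B$ is gated.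

First we bound the walls that cut $B$. Given two points of $B$, follow the geodesic of $\mathcal T_0$ between their vertices and cross each edge $e$ by some pair of points corresponding over $e$; these points lie in the sets $B_v$. By (W1), $\Delta'$ of the two points is a sum of sets $\Delta_v(b,b')$ with $b,b'\in B_v$ and sets $\{e\}$ with $e\in E(\mathcal T_0)$. So
$$\mathcal W'(B)\subseteq E(\mathcal T_0)\cup\bigcup_{v\in\mathcal T_0}\mathcal W_v(B_v),\tag{5.2}$$
where $\mathcal W'(B)=\bigcup_{b,b'\in B}\Delta'(b,b')$.

Now let $p\in\Gamma'$ lie in the vertex $u$. Let $v_0$ be the vertex of $\mathcal T_0$ nearest to $u$, let $v_0,\dots,v_n=u$ be the geodesic, take $a_1$ from Step 5, and let $y$ be a gate of $a_1$ in $B_{v_0}$ (inside $v_0$). We claim $\Delta'(p,y)\cap\mathcal W'(B)=\emptyset$. As $\Delta'(p,y)\subseteq\Delta'(p,a_1)\cup\Delta'(a_1,y)$, two checks are enough.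

* *$\Delta'(p,a_1)$.* The edges $e_i$ are not in $\mathcal T_0$, and for $i\ge1$ and $v'\in\mathcal T_0$ the geodesic from $v_i$ to $v'$ starts with $e_i$. So by (D2) with $q=a_1$ and (D1), $\Delta'(p,a_1)$ is disjoint from $E(\mathcal T_0)\cup\bigcup_{v'\in\mathcal T_0}\mathcal W_{v'}$, hence from $\mathcal W'(B)$ by (5.2).
* *$\Delta'(a_1,y)$.* It is contained in $\mathcal W_{v_0}$, so it contains no edges, and it is disjoint from $\mathcal W_{v_0}(B_{v_0})$ by the choice of $y$. Suppose it contained some $\theta\in\mathcal W_{v'}$ with $v_0\ne v'\in\mathcal T_0$. By (T), $\theta\in\mathcal W_{v_0}(Y_e^{v_0})$, where $e$ is the first edge from $v_0$ to $v'$. This edge is in $\mathcal T_0$, so $Y_e^{v_0}\subseteq B_{v_0}$ and $\theta\in\mathcal W_{v_0}(B_{v_0})$, a contradiction. By (5.2) it is disjoint from $\mathcal W'(B)$.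

So $B$ is a finite gated set that contains $A$. $\square$

## 6. A free group that dominates $G$ and has small conjugates

**Proposition 6.1.** *For $G,d_G,D$ as in Section 3 there are a free group $F$ of countable rank, a homomorphism $\pi:F\to G$ and a left-invariant pseudometric $d$ on $F$ with (3.1)–(3.4).*

*Proof.* Let $F$ be free on $t_0,t_1,\dots$ and $F_N=\langle t_0,\dots,t_{N-1}\rangle$. We construct by recursion good wall structures on the $F_N$, with pseudometrics $d_N$, and the values $\pi(t_N)$. Start with $F_0=\{1\}$ and no walls.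

**Step 1: which generators may be added.** At stage $N$, call $(Y,\delta,u)$ *$N$-eligible* if $1\in Y\subseteq F_N$ is finite and gated, $\delta\in\mathbb Q_{>0}$, $u\in D$, and
$$d_G(\pi(y),u\pi(y))\le\delta\quad\text{for all }y\in Y.$$
Choose an $N$-eligible triple $(Y_N,\delta_N,u_N)$, put $\pi(t_N)=u_N$, and apply Lemma 1 with $\Gamma=F_N$, $Y=Y_N$, $\delta=\delta_N$, $t=t_N$. This gives a good wall structure on $F_{N+1}$.

**Step 2: every eligible triple gets its turn.** By Lemma 1(1), sets gated in $F_N$ stay gated in $F_{N+1}$, so $N$-eligible triples are $(N+1)$-eligible. At each stage there are countably many, and at least one, since $(\{1\},1,1)$ is eligible. When stage $N$ is reached, enumerate the $N$-eligible triples as $(\tau_{N,j})_{j\in\mathbb N}$. Fix a surjection $N\mapsto(i_N,j_N)$ of $\mathbb N$ onto $\mathbb N^2$ with $i_N\le N$, and choose $\tau_{i_N,j_N}$ at stage $N$. So every triple that is eligible at some stage $N$ is chosen at some stage $M\ge N$.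

**Step 3: the four properties.** By Lemma 1(1) the $d_N$ have a common extension $d$ to $F$, a left-invariant pseudometric.

*(3.1).* The walls of $F_N$ embed equivariantly, with weights, in those of $F_{N+1}$, compatibly with $\Delta$. Taking the union over $N$ of the sets $\mathcal W$, we get $d(p,q)=\|1_{\Delta(p,1)}-1_{\Delta(q,1)}\|^2$ on all of $F$.

*(3.2).* Let $\rho(p,q)=d_G(\pi(p),\pi(q))$, a left-invariant pseudometric on $F$. We show $\rho\le d_N$ on $F_N$ by induction on $N$; the case $N=0$ is trivial. If it holds for $N$, then, since $\rho(y,t_Ny)=d_G(\pi(y),u_N\pi(y))\le\delta_N$ for $y\in Y_N$, Lemma 1(3) gives $\rho\le d_{N+1}$ on $F_{N+1}$.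

*(3.3).* Let $g_1,\dots,g_m\in F$ and $\varepsilon>0$. Choose $N$ with all $g_i\in F_N$, a finite gated $Y\subseteq F_N$ that contains $1,g_1,\dots,g_m$ (by (W3)), and a rational $\delta\in(0,\varepsilon)$. The set
$$U=\{u\in G:\ d_G(\pi(y),u\pi(y))<\delta\ \text{ for all }y\in Y\}$$
is an open neighborhood of $1$. For $u\in U\cap D$ the triple $(Y,\delta,u)$ is $N$-eligible, so it equals $(Y_M,\delta_M,u_M)$ for some $M$. Then $\pi(t_M)=u$, and by Lemma 1(2) $d(g_i,t_Mg_i)=\delta<\varepsilon$ for all $i$.

*(3.4).* For $u\in D$ and rational $\delta>0$ with $\delta\ge d_G(1,u)$, the triple $(\{1\},\delta,u)$ is $0$-eligible. So $u=u_M=\pi(t_M)$ for some $M$. $\square$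

## 7. Closing up in the unitary group

Take $F,\pi,d$ from Proposition 6.1 and put $\psi(x)=d(1,x)$. Let $\lambda,\xi,H_0$ be given by Fact 1.2; $H_0$ is separable, and $\langle\lambda(x)\xi,\xi\rangle=e^{-\psi(x)}$. Let $K$ be the strong closure of $\lambda(F)$ in $\mathcal U(H_0)$. By Section 1, $K$ is isomorphic to a closed subgroup of $\mathcal U(\mathcal H)$.

**Step 1: the homomorphism $\Phi:K\to G$.** We extend $\lambda(x)\mapsto\pi(x)$ to $K$. If $\lambda(x_i)\to1$, then $e^{-\psi(x_i)}\to1$, so $\psi(x_i)\to0$, and $d_G(1,\pi(x_i))\le\psi(x_i)\to0$ by (3.2). In particular $\lambda(x)=1$ implies $\pi(x)=1$. So $\lambda(x)\mapsto\pi(x)$ is a well-defined continuous homomorphism on the dense subgroup $\lambda(F)$ of $K$.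

Let $k\in K$ and $\lambda(x_n)\to k$. Then $\lambda(x_n^{-1}x_m)\to1$ and $\lambda(x_nx_m^{-1})\to1$ as $n,m\to\infty$. So $\pi(x_n)$ is a Cauchy sequence for the metric $d_G(a,b)+d_G(a^{-1},b^{-1})$. For a Polish group with compatible left-invariant metric $d_G$ this metric is complete (a textbook fact), so we may put $\Phi(k)=\lim\pi(x_n)$. Interleaving two sequences shows that the limit does not depend on the choice, and multiplying sequences shows that $\Phi$ is a homomorphism that extends $\lambda(x)\mapsto\pi(x)$. For continuity it is enough to look at $1$: given $\varepsilon>0$, there is an open $W\ni1$ in $K$ such that $\lambda(x)\in W$ implies $d_G(1,\pi(x))<\varepsilon$. Any $k\in W$ is a limit of elements $\lambda(x_n)\in W$, so $d_G(1,\Phi(k))\le\varepsilon$.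

**Definition (almost open).** A homomorphism $\Phi:K\to G$ of topological groups is *almost open* if for every neighborhood $V$ of $1$ in $K$, $\overline{\Phi(V)}$ is a neighborhood of $1$ in $G$. For example, the inclusion $\mathbb Q\to\mathbb R$, with the usual topologies, is almost open but not open.

**Step 2: $\Phi$ is almost open.** This is what (3.3) is for. Let $V$ be a basic neighborhood (1.2) of $1$ in $K$, given by $g_1,\dots,g_m\in F$ and $\varepsilon$. By (1.1) there is $\varepsilon'>0$ such that $d(g_i,xg_i)<\varepsilon'$ for all $i$ implies $\lambda(x)\in V$. Let $U$ be the open set from (3.3) for $g_1,\dots,g_m$ and $\varepsilon'$. Each $u\in U\cap D$ is $\pi(x)=\Phi(\lambda(x))$ for some $x$ with $\lambda(x)\in V$. So $\Phi(V)\supseteq U\cap D$, and, as $D$ is dense and $U$ open, $\overline{\Phi(V)}\supseteq U$.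

## 8. From almost open to open

The example $\mathbb Q\to\mathbb R$ shows that something has to be added; here it is that $K$ is Polish. By (3.4), $\Phi(K)\supseteq D$ is dense. So the following proposition completes the proof of Theorem A.

**Proposition 8.1.** *Let $K,G$ be Polish groups and $\Phi:K\to G$ a continuous almost open homomorphism with dense image. Then $\Phi$ is open and onto.*

*Proof.* For open $W\subseteq K$ let $O_W=\operatorname{int}\overline{\Phi(W)}$. If $k\in W$, then $k^{-1}W$ is a neighborhood of $1$, so $\overline{\Phi(k^{-1}W)}$ is a neighborhood of $1$, and after translation $\overline{\Phi(W)}$ is a neighborhood of $\Phi(k)$. Hence $\Phi(W)\subseteq O_W$. In particular $O_W\ne\emptyset$ if $W\neq\emptyset$.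

**Step 1: $\Phi(V)$ contains a comeager subset of $O_V$, for each nonempty open $V\subseteq K$.** So closures can be removed up to a meager set. The method is to refine $V$ into smaller and smaller open sets while covering a dense part of $O_V$. Fix a complete compatible metric on $K$, and put $\mathcal V_0=\{V\}$. Suppose $\mathcal V_n$ is a countable family of nonempty open sets whose sets $O_{W'}$ ($W'\in\mathcal V_n$) are pairwise disjoint with union dense in $O_V$. For each $W'\in\mathcal V_n$ choose a maximal family of nonempty open sets $W$ with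
$$\overline W\subseteq W',\qquad\operatorname{diam}W<2^{-n},\qquad O_W\subseteq O_{W'},\qquad O_W\text{ pairwise disjoint}.$$
Let $\mathcal V_{n+1}$ collect all these $W$; we call $W'$ the parent of $W$. The sets $O_W$, $W\in\mathcal V_{n+1}$, are nonempty, open and pairwise disjoint, so $\mathcal V_{n+1}$ is countable.

The union of the $O_W$ with parent $W'$ is dense in $O_{W'}$. Let $O'\subseteq O_{W'}$ be nonempty and open. As $\Phi(W')$ is dense in $O_{W'}$, some $k\in W'$ has $\Phi(k)\in O'$. By continuity of $\Phi$, a sufficiently small open $W\ni k$ satisfies $\overline W\subseteq W'$, $\operatorname{diam}W<2^{-n}$ and $\overline{\Phi(W)}\subseteq O'$. Then $\emptyset\ne O_W\subseteq O'\subseteq O_{W'}$. By maximality $O_W$, and therefore $O'$, meets the union. So the recursion continues.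

Let $u\in\bigcap_n\bigcup_{W\in\mathcal V_n}O_W$, which is a comeager subset of $O_V$. For each $n$ there is a unique $W_n\in\mathcal V_n$ with $u\in O_{W_n}$. The parent $W'$ of $W_{n+1}$ has $u\in O_{W_{n+1}}\subseteq O_{W'}$, so it is $W_n$. Thus $\overline{W_{n+1}}\subseteq W_n$, and by completeness $\bigcap_nW_n=\{k\}$ for some $k\in W_0=V$. We have $u\in\overline{\Phi(W_n)}$ for all $n$, $\operatorname{diam}W_n\to0$ and $\Phi$ is continuous at $k$; so $u=\Phi(k)\in\Phi(V)$.

**Step 2: $\Phi$ is open.** A difference set removes the meager error. Given a neighborhood $V$ of $1$ in $K$, take an open $V_0\ni1$ with $V_0V_0^{-1}\subseteq V$. Let $A=\Phi(V_0)$ and $O=O_{V_0}$; then $1=\Phi(1)\in O$. Suppose $uO\cap O\ne\emptyset$. By Step 1, both $uA$ and $A$ contain comeager subsets of the nonempty open set $uO\cap O$. By the Baire category theorem $uA\cap A\neq\emptyset$, so $u\in AA^{-1}$. Since $uO\cap O\ne\emptyset$ iff $u\in OO^{-1}$, we get $\Phi(V)\supseteq AA^{-1}\supseteq OO^{-1}$, an open neighborhood of $1$. So $\Phi$ is open.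

**Step 3: $\Phi$ is onto.** $\Phi(K)$ is an open subgroup, hence closed, and it is dense. So $\Phi(K)=G$. $\square$

Theorem A is proved. $\blacksquare$

## 9. A compact space that contains every Borel action

We now need one compact space for all Borel actions of a given Polish group.

**Lemma 2 (Becker–Kechris).** *For every Polish group $P$ there is a compact Polish $P$-space $X_P$ such that every Borel action of $P$ on a standard Borel space $Z$ admits an injective Borel $P$-equivariant map $\theta:Z\to X_P$. In particular $E_P^Z$ is Borel reducible to $E_P^{X_P}$.*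

*Proof.* **Step 1: the space.** Let $r$ be a compatible right-invariant metric on $P$ and $Q\subseteq P$ a countable dense set. Let $L$ be the set of functions $f:P\to[0,1]$ that are 1-Lipschitz for $r$, with the topology of pointwise convergence. $L$ is closed in $[0,1]^P$, hence compact. Restriction to $Q$ is injective and continuous on $L$, so $L$ is homeomorphic to a compact subset of $[0,1]^Q$ and is metrizable. For $p\in P$ put $(p\cdot f)(q)=f(qp)$. By right-invariance $|f(qp)-f(q'p)|\le r(q,q')$, so $p\cdot f\in L$; and $(p\cdot(p'\cdot f))(q)=(p'\cdot f)(qp)=f(qpp')$, so this is an action. It is continuous: if $p_n\to p$ and $f_n\to f$, then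
$$|f_n(qp_n)-f(qp)|\le r(qp_n,qp)+|f_n(qp)-f(qp)|\to0 .$$
Let $X_P=L^{\mathbb N}$ with the diagonal action.

**Step 2: the map.** The idea is to record, for each member of a separating family, the set of $g$ with $gz$ in that member, up to a meager set, and to code this by a distance function. Let $(A_n)$ be a sequence of Borel sets that separates the points of $Z$. Put $A_n^z=\{g\in P:gz\in A_n\}$, a Borel set. Let $C_n^z$ be the closed set of all $g\in P$ such that $P\setminus A_n^z$ is nonmeager in every neighborhood of $g$, and let
$$f_n^z(q)=\min(1,r(q,C_n^z)),$$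
with value $1$ if $C_n^z=\emptyset$. Then $f_n^z\in L$. Let $\theta(z)=(f_n^z)_n$.

**Step 3: $\theta$ is Borel.** Let $q\in Q$, $0<s\le1$, and let $B$ be the open $r$-ball of radius $s$ about $q$. Then $f_n^z(q)<s$ iff $C_n^z\cap B\ne\emptyset$. This holds iff $B\setminus A_n^z$ is nonmeager: if $g\in C_n^z\cap B$, then $B$ is a neighborhood of $g$; and if $B\cap C_n^z=\emptyset$, then $B$ is a countable union of open sets in which $P\setminus A_n^z$ is meager. For a Borel set $R\subseteq P\times Z$ and open $B$, the set of $z$ for which $\{g\in B:(g,z)\in R\}$ is nonmeager is Borel (Kechris, *Classical Descriptive Set Theory*, 16.1). With $R=\{(g,z):gz\notin A_n\}$ we see that $z\mapsto f_n^z(q)$ is Borel for each $q\in Q$. This suffices, as $L$ is homeomorphic to a subset of $[0,1]^Q$.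

**Step 4: $\theta$ is equivariant.** We have $A_n^{pz}=\{g:gpz\in A_n\}=A_n^zp^{-1}$, and right translations are homeomorphisms, so $C_n^{pz}=C_n^zp^{-1}$. By right-invariance $r(q,C_n^zp^{-1})=r(qp,C_n^z)$. Hence $f_n^{pz}=p\cdot f_n^z$.

**Step 5: $\theta$ is injective.** The set $O_n^z=\{q:f_n^z(q)>0\}=P\setminus C_n^z$ is the largest open set in which $A_n^z$ is comeager. We claim that $A_n^z\mathbin\triangle O_n^z$ is meager. As a Borel set, $A_n^z$ has the Baire property: $A_n^z=V\mathbin\triangle M$ with $V$ open and $M$ meager. Then $V\subseteq O_n^z$. Both $O_n^z\setminus A_n^z$ and $A_n^z\setminus V$ are meager, so $A_n^z\setminus O_n^z\subseteq A_n^z\setminus V$ is meager too, and the claim follows. If $\theta(z)=\theta(z')$, then $O_n^z=O_n^{z'}$ for all $n$, so $A_n^z\mathbin\triangle A_n^{z'}$ is meager for all $n$. Hence for comeagerly many $g\in P$ we have $gz\in A_n\iff gz'\in A_n$ for all $n$. For such a $g$, $gz=gz'$, so $z=z'$.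

**Step 6: reduction.** If $z'=pz$ then $\theta(z')=p\,\theta(z)$. Conversely, if $\theta(z')=p\,\theta(z)=\theta(pz)$, then $z'=pz$ by injectivity. $\square$

## 10. Inducing from $K$ to $\mathcal U(\mathcal H)$

*Proof of Theorem B.* Let $P=\mathcal U(\mathcal H)$ and $X=X_P$ from Lemma 2, a compact Polish $P$-space that depends on nothing else. Let $H$ be a Polish group and $Y$ a Polish $H$-space.

**Step 1: from $H$ to a closed subgroup of $P$.** By Theorem A take a closed $K\le P$ and a continuous surjective homomorphism $\Phi:K\to H$. Then $k\cdot y=\Phi(k)\cdot y$ is a continuous action of $K$ on $Y$, and $E_K^Y=E_H^Y$ because $\Phi$ is onto.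

**Step 2: from $K$ to $P$ (Mackey).** We enlarge $Y$ so that all of $P$ acts. Let $s:P/K\to P$ be a Borel section of the quotient map (Kechris, *op. cit.*, 12.17). Changing one value, we may take $s(K)=1$. On the standard Borel space $\tilde Y=P/K\times Y$ put
$$p\cdot(c,y)=(pc,\ \sigma(p,c)\cdot y),\qquad\sigma(p,c)=s(pc)^{-1}\,p\,s(c).$$
Both $p\,s(c)$ and $s(pc)$ lie in the coset $pc$, so $\sigma(p,c)\in K$. Further $\sigma(1,c)=1$ and
$$\sigma(pp',c)=s(pp'c)^{-1}p\,s(p'c)\cdot s(p'c)^{-1}p'\,s(c)=\sigma(p,p'c)\,\sigma(p',c).$$
So this is an action of $P$, and it is Borel.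

**Step 3: the reduction.** The map $y\mapsto(K,y)$ is Borel. If $p\cdot(K,y)=(K,y')$, then $pK=K$, so $p\in K$, and $\sigma(p,K)=s(K)^{-1}p\,s(K)=p$ gives $y'=p\cdot y$. Conversely $p\cdot(K,y)=(K,p\cdot y)$ for $p\in K$. So $y\mapsto(K,y)$ reduces $E_H^Y=E_K^Y$ to $E_P^{\tilde Y}$, and $E_P^{\tilde Y}$ is Borel reducible to $E_P^X$ by Lemma 2. $\blacksquare$

So the answer to the question is yes. For the relation of Section 1, $K$ can be taken to be $\lambda(\ell^1(D_1))$, with $S\circ\lambda^{-1}$ in the role of $\Phi$.

## 11. Quotient metrics, and other groups in place of $\mathcal U(\mathcal H)$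

The following consequences are not needed for the question.

**Theorem C.**

1. *A topological group is Polish iff it is isomorphic to a topological quotient $K/N$ of a closed subgroup $K\le\mathcal U(\mathcal H)$ by a closed normal subgroup $N$ of $K$.*
2. *There is a single closed subgroup $K\le\mathcal U(\mathcal H)$ such that every Polish group is a topological quotient of a closed subgroup of $K$.*
3. *Let $G$ be Polish and let $d_G$ be any compatible left-invariant metric on $G$. Then $K,\Phi$ in Theorem A can be chosen so that there is a continuous conditionally negative definite function $\bar\psi:K\to[0,\infty)$, for which $(k,l)\mapsto\bar\psi(k^{-1}l)$ is a left-invariant pseudometric, with*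
$$d_G(1,u)=\inf\{\bar\psi(k):k\in K,\ \Phi(k)=u\}\qquad(u\in G).$$
4. *If a Polish group $P$ has a closed subgroup $L$ admitting a continuous surjective homomorphism onto $\mathcal U(\mathcal H)$, then every Polish group is a topological quotient of a closed subgroup of $P$, and there is a compact Polish $P$-space with universal orbit equivalence relation.*

In (3), *conditionally negative definite* means $\bar\psi(1)=0$, $\bar\psi(k^{-1})=\bar\psi(k)$ and $\sum_{i,j}c_ic_j\bar\psi(k_i^{-1}k_j)\le0$ whenever $c_i\in\mathbb R$, $\sum c_i=0$. For example $a\mapsto\|a\|_1$ on $\ell^1$ is such a function: if $d(p,q)=\|f(p)-f(q)\|^2$ and $\sum c_i=0$, then $\sum c_ic_jd(p_i,p_j)=-2\|\sum c_if(p_i)\|^2$.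

*Proof.* We use the textbook fact that a continuous surjective homomorphism between Polish groups is open.

**Part (1).** If $G$ is Polish, Theorem A gives $G\cong K/\ker\Phi$. Conversely, quotients of Polish groups by closed normal subgroups are Polish.

**Part (2).** By Uspenskij (1986) every Polish group $H$ is isomorphic to a (necessarily closed) subgroup of $G=\mathrm{Homeo}([0,1]^{\mathbb N})$. Take $\Phi:K\to G$ from Theorem A. Then $\Phi^{-1}(H)$ is a closed subgroup of $K$, mapped by $\Phi$ continuously, hence openly, onto $H$.

**Part (3).** Use $K$ and $\Phi$ from Section 7 and set $\bar\psi(k)=-\log\langle k\xi,\xi\rangle$. We check that this is finite. If $\lambda(x_n)\to k$, then $\lambda(x_n^{-1}x_m)\to1$, so $\psi(x_n^{-1}x_m)\to0$ as $n,m\to\infty$. By the triangle inequality $|\psi(x_n)-\psi(x_m)|\le d(x_n,x_m)=\psi(x_n^{-1}x_m)$, so $\psi(x_n)$ is bounded, and $\langle k\xi,\xi\rangle=\lim e^{-\psi(x_n)}\in(0,1]$. So $\bar\psi$ is continuous with values in $[0,\infty)$, and $\bar\psi\circ\lambda=\psi$. The function $\psi$ is conditionally negative definite, symmetric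 and subadditive ($\psi(xy)\le d(1,x)+d(x,xy)=\psi(x)+\psi(y)$), and $d_G(1,\pi(x))\le\psi(x)$. By density and continuity $\bar\psi$ has the same properties on $K$; in particular $(k,l)\mapsto\bar\psi(k^{-1}l)$ is a left-invariant pseudometric, and $d_G(1,\Phi(k))\le\bar\psi(k)$.

Let $q(u)=\inf\{\bar\psi(k):\Phi(k)=u\}$, so $q(u)\ge d_G(1,u)$. For $u\in D$ and rational $\delta>d_G(1,u)$, the triple $(\{1\},\delta,u)$ was chosen at some stage $M$ in Section 6. Then $\Phi(\lambda(t_M))=u$ and $\bar\psi(\lambda(t_M))=d(1,t_M)=\delta$. So $q(u)=d_G(1,u)$ for $u\in D$. Like $\bar\psi$, the function $q$ is symmetric and subadditive. It tends to $0$ at $1$, because $\Phi(\{\bar\psi<\varepsilon\})$ is a neighborhood of $1$ by openness of $\Phi$. From $q(v)\le q(u)+q(u^{-1}v)$ and symmetry, $|q(u)-q(v)|\le q(u^{-1}v)$, so $q$ is continuous. As $q$ and $d_G(1,\cdot)$ agree on the dense set $D$, they agree on $G$.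

**Part (4).** Let $\theta:L\to\mathcal U(\mathcal H)$ be the given surjection. For a Polish group $G$ and $\Phi:K\to G$ as in Theorem A, $\theta^{-1}(K)$ is closed in $L$, hence in $P$, and $\Phi\circ\theta$ maps it continuously, hence openly, onto $G$. This is the first assertion. For the second, repeat Section 10 with this $P$ in place of $\mathcal U(\mathcal H)$: Lemma 2 and the induced action were available for every Polish group $P$ and every closed subgroup. $\blacksquare$
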